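\title{Cross-nested logit and random utility models with full support}

\begin{abstract}
A cross-nested logit with a common parameter $\lambda\le 1$ is a random utility model, and such logits are dense among random utility models. We show that on every finite set of alternatives they are exactly the random utility models generated by a distribution that charges every strict order, or equivalently the stochastic choice functions whose Block--Marschak sums are all strictly positive. The representation comes from a family with one nest per order, which approximates random utility models uniformly as $\lambda\to0$, and from Brouwer's fixed point theorem. The parameters $\lambda\le1$ that represent a given model form an interval $(0,\lambda^*]$; one has $\lambda^*=1$ exactly for Luce rules, and with three or more alternatives no positive $\lambda$ serves all models. With four or more alternatives the result fails if nests are required to be pairwise distinct.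
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two classes of choice models}

Let $X$ be a finite nonempty set of alternatives, let $n=|X|$, and let $\mathcal{A}$ be the collection of nonempty subsets of $X$, called \emph{menus}. A \emph{stochastic choice function} assigns to each $A\in\mathcal{A}$ and $x\in A$ a number $p(x,A)>0$, the probability that $x$ is chosen from $A$, so that $\sum_{x\in A}p(x,A)=1$ for every menu $A$. Strict positivity is part of the definition. We regard $p$ as a vector in $\mathbb{R}^d$, where $d=\sum_{A}|A|=n2^{n-1}$, with the Euclidean norm $|\cdot|$.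

The first class describes an agent with a random preference. Let $\mathcal{L}$ be the set of the $n!$ strict linear orders of $X$ and let $\Delta(\mathcal{L})$ be the simplex of probability distributions on $\mathcal{L}$. We write an order as a list, best element first. Define the linear map $L:\mathbb{R}^{\mathcal{L}}\to\mathbb{R}^d$ by
\[
(Lz)(x,A)=\sum_{\succ:\ x\text{ is }\succ\text{-best in }A}z(\succ).
\]

\begin{definition}\label{def:rum}
A stochastic choice function $p$ is a \emph{random utility model} (RUM) if $p=L\mu$ for some $\mu\in\Delta(\mathcal{L})$. It has \emph{full support} if $\mu$ can be chosen with $\mu(\succ)>0$ for every $\succ\in\mathcal{L}$.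
\end{definition}

A RUM obeys inequalities. The simplest is \emph{regularity}: $p(x,A)\ge p(x,B)$ for $x\in A\subseteq B$, since an order that ranks $x$ first in $B$ ranks it first in $A$.

The second class is given by a closed formula.

\begin{definition}\label{def:cnl}
A stochastic choice function $p$ is an \emph{unrestricted cross-nested logit} with parameter $\lambda>0$ if there are subsets $X_1,\dots,X_K$ of $X$, called \emph{nests}, numbers $\alpha^k_x\ge0$ with $\sum_{k=1}^K\alpha^k_x=1$ for each $x$ and $\alpha^k_x=0$ if and only if $x\notin X_k$, and a function $u:X\to(0,\infty)$, such that for all $x\in A\in\mathcal{A}$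
\begin{equation}\label{eq:cnl}
p(x,A)=\sum_{k:\,x\in X_k}\frac{\big(\alpha^k_xu(x)\big)^{1/\lambda}}{S_k(A)}\cdot\frac{S_k(A)^{\lambda}}{\sum_{l:\,A\cap X_l\ne\emptyset}S_l(A)^{\lambda}},
\qquad S_k(A)=\sum_{y\in A\cap X_k}\big(\alpha^k_yu(y)\big)^{1/\lambda}.
\end{equation}
We write $\mathrm{CNL}(\lambda)$ for the set of such $p$, with any number $K$ of nests. A \emph{random utility cross-nested logit} (RU-CNL) is an element of $\mathrm{CNL}(\lambda)$ for some $\lambda\in(0,1]$.
\end{definition}

Formula \eqref{eq:cnl} is a choice in two stages: a nest is drawn with probability proportional to $S_k(A)^\lambda$, and inside the nest an alternative is drawn with probability proportional to $(\alpha^k_xu(x))^{1/\lambda}$. For $\lambda=1$ the factors $S_k(A)$ cancel, the denominator is $\sum_{y\in A}u(y)$, and \eqref{eq:cnl} becomes the \emph{Luce} (multinomial logit) \emph{rule} $p(x,A)=u(x)/\sum_{y\in A}u(y)$, whatever the nests. So $\mathrm{CNL}(1)$ is the set of Luce rules. For $n\le2$ every stochastic choice function is a Luce rule, with $u(x)=p(x,X)$; the comparison of the two classes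 starts at $n=3$.

The nests form an indexed list, so $X_k=X_l$ with $k\ne l$ is allowed. This convention matters, and Section~\ref{sec:distinct} shows why.

\subsection{The question}

Three facts about these classes are known.
\begin{itemize}
\item[(F1)] Every RU-CNL is a RUM.
\item[(F2)] Every stochastic choice function is an unrestricted cross-nested logit, and every RUM has such a representation with $\lambda>1$.
\item[(F3)] The RU-CNLs are dense in the set of RUMs (Fosgerau, McFadden and Bierlaire \cite{FMB}).
\end{itemize}
By (F2), formula \eqref{eq:cnl} restricts nothing when $\lambda$ is free; by (F1), the condition $\lambda\le1$ imposes at least the restrictions of random utility. Kovach and Tserenjigmid \cite{KT} hypothesize that ``random utility cross-nested logit may not have any testable restrictions beyond RUM.'' They do not state this precisely. We formalize it as an exact equality of classes on nondegenerate models: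
\begin{quote}
\emph{Is every RUM with full support a random utility cross-nested logit?}
\end{quote}

Fact (F3) suggests the answer yes but does not give it, since a dense subset of a polytope can miss many interior points. A \emph{convex} dense subset of a polytope does contain the relative interior, and a full-support RUM is a relatively interior point of the polytope $L(\Delta(\mathcal{L}))$ (see Section~\ref{subsec:brouwer}). So the question would be settled if the class of RU-CNLs were visibly convex. It is not: two models may have different parameters, and even for equal parameters, pooling their nests yields a mixture whose weights depend on the menu (Section~\ref{sec:weights}). Some other device must turn approximation into equality.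

\subsection{Results}

The answer is yes, and for a given model all small parameters work.

\begin{theorem}\label{thm:main}
Let $p=L\mu$ with $\mu\in\Delta(\mathcal{L})$ and $\mu(\succ)>0$ for every $\succ\in\mathcal{L}$. There is $\bar\lambda\in(0,1]$ such that $p\in\mathrm{CNL}(\lambda)$ for every $\lambda\in(0,\bar\lambda)$, with a representation by $n!$ nests all equal to $X$.
\end{theorem}

Full support is also necessary, and it can be read off from $p$. The \emph{Block--Marschak sums} of $p$ are
\[
b(x,A)=\sum_{B\supseteq A}(-1)^{|B\setminus A|}\,p(x,B)\qquad(x\in A\in\mathcal{A}).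
\]

\begin{theorem}\label{thm:class}
For a stochastic choice function $p$ the following are equivalent:
\begin{itemize}
\item[(a)] $p$ is an RU-CNL;
\item[(b)] $p$ is a RUM with full support;
\item[(c)] $b(x,A)>0$ for all $x\in A\in\mathcal{A}$.
\end{itemize}
Full support cannot be dropped from Theorem~\ref{thm:main}: for $n\ge3$ and $X=\{1,\dots,n\}$, let $p^\circ=L\mu^\circ$, where $\mu^\circ$ is uniform on the $n$ rotations $(i,i+1,\dots,n,1,\dots,i-1)$. Then $p^\circ$ is strictly positive, hence a RUM, but it is not an RU-CNL.
\end{theorem}

The convexity that was missing above is thus true, because the full-support RUMs form a convex set; it is a consequence of the proof and not a tool in it. The third result describes which parameters represent a given model.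

\begin{theorem}\label{thm:lambda}
For a full-support RUM $p$ let $\Lambda(p)=\{\lambda\in(0,1]:p\in\mathrm{CNL}(\lambda)\}$.
\begin{itemize}
\item[(i)] $\Lambda(p)=(0,\lambda^*(p)]$ for some $\lambda^*(p)\in(0,1]$, and for each $\lambda\in\Lambda(p)$ at most $n2^{n-1}$ nests suffice.
\item[(ii)] The function $\lambda^*$ is upper semicontinuous on the set of full-support RUMs, and $\lambda^*(p)=1$ if and only if $p$ is a Luce rule.
\item[(iii)] If $n\ge3$, then $\inf_p\lambda^*(p)=0$: no $\lambda_0>0$ serves all full-support RUMs. If $n\le2$, then $\lambda^*\equiv1$.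
\end{itemize}
\end{theorem}

Section~\ref{sec:weights} rewrites \eqref{eq:cnl} in terms of weight vectors. Section~\ref{sec:main} proves Theorem~\ref{thm:main}, first by hand for a family of models on three alternatives. Sections~\ref{sec:class} and~\ref{sec:lambda} prove Theorems~\ref{thm:class} and~\ref{thm:lambda}. The proofs use neither (F2) nor (F3), and (F1) is reproved in a sharper form in Proposition~\ref{prop:ru}.

\section{Nests as weight vectors}\label{sec:weights}

Only the products $\alpha^k_xu(x)$ enter \eqref{eq:cnl}, so a nest is described by a single vector. From now on $\lambda\in(0,1]$. For $w\in\mathbb{R}^X_+$ and $x\in A\in\mathcal{A}$ put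
\[
g_\lambda(w)(A)=\Big(\sum_{y\in A}w_y^{1/\lambda}\Big)^{\lambda},\qquad
\phi_\lambda(w)(x,A)=w_x^{1/\lambda}\Big(\sum_{y\in A}w_y^{1/\lambda}\Big)^{\lambda-1},
\]
with $\phi_\lambda(w)(x,A)=0$ if $w$ vanishes on $A$. The number $g_\lambda(w)(A)$ is the $\ell^{1/\lambda}$ norm of $w$ restricted to $A$; we call it the \emph{mass} of the nest on $A$. The number $\phi_\lambda(w)(x,A)$ is the part of that mass that goes to $x$, and $\phi_\lambda(w)\in\mathbb{R}^d$.

\begin{lemma}\label{lem:basic}
Let $\lambda\in(0,1]$, $w\in\mathbb{R}^X_+$ and $x\in A\subseteq B\subseteq X$.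
\begin{itemize}
\item[(a)] $\sum_{y\in A}\phi_\lambda(w)(y,A)=g_\lambda(w)(A)$ and $\phi_\lambda(w)(x,\{x\})=w_x$.
\item[(b)] $\phi_\lambda(tw)=t\,\phi_\lambda(w)$ and $g_\lambda(tw)=t\,g_\lambda(w)$ for $t\ge0$.
\item[(c)] $g_\lambda(w)(A)\le g_\lambda(w)(B)$ and $\phi_\lambda(w)(x,A)\ge\phi_\lambda(w)(x,B)$.
\item[(d)] $\max_{y\in A}w_y\le g_\lambda(w)(A)\le\sum_{y\in A}w_y$.
\item[(e)] The map $(\lambda,w)\mapsto\phi_\lambda(w)$ is continuous on $(0,1]\times\mathbb{R}^X_+$.
\end{itemize}
\end{lemma}

\begin{proof}
Parts (a) and (b) follow by adding exponents: $s\cdot s^{\lambda-1}=s^\lambda$, and $a^{1/\lambda}a^{(\lambda-1)/\lambda}=a$. In (c), the sum $\sum_yw_y^{1/\lambda}$ grows with the menu, which gives the first inequality. If $w_x=0$ both sides of the second vanish; if $w_x>0$ it holds because $s\mapsto s^{\lambda-1}$ is nonincreasing for $\lambda\le1$. In (d), the lower bound keeps one term of the sum. For the upper bound scale $w$ so that $\sum_{y\in A}w_y=1$; then $w_y^{1/\lambda}\le w_y$ for $y\in A$ because $1/\lambda\ge1$, so $g_\lambda(w)(A)\le1$. For (e), the function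 $(\lambda,a)\mapsto a^{1/\lambda}$ is continuous on $(0,1]\times[0,\infty)$ (near $a=0$ use $a^{1/\lambda}\le a$), so the entry $(x,A)$ is continuous where $w$ does not vanish on $A$. At a point where $w$ vanishes on $A$, use $0\le\phi_{\lambda'}(w')(x,A)\le g_{\lambda'}(w')(A)\le\sum_{y\in A}w'_y$, which tends to $0$ as $w'\to w$, uniformly in $\lambda'$.
\end{proof}

A \emph{weight system} is a list $w^1,\dots,w^K\in\mathbb{R}^X_+$ with $\sum_kw^k_x>0$ for every $x$. Given $\lambda$, put
\[
q=\sum_k\phi_\lambda(w^k),\qquad G=\sum_kg_\lambda(w^k),\qquad\text{so that } G(A)=\sum_{x\in A}q(x,A).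
\]

\begin{lemma}\label{lem:weights}
A vector $p\in\mathbb{R}^d$ lies in $\mathrm{CNL}(\lambda)$ if and only if there is a weight system with
\begin{equation}\label{eq:ratio}
p(x,A)=\frac{q(x,A)}{G(A)}\qquad(x\in A\in\mathcal{A}).
\end{equation}
The nests of the representation are the supports of the vectors $w^k$.
\end{lemma}

\begin{proof}
Given the data of Definition~\ref{def:cnl}, put $w^k_x=\alpha^k_xu(x)$. Then $\sum_kw^k_x=u(x)>0$, the support of $w^k$ is $X_k$, the $k$th term of \eqref{eq:cnl} has numerator $(w^k_x)^{1/\lambda}S_k(A)^{\lambda-1}=\phi_\lambda(w^k)(x,A)$, and the common denominator is $G(A)$; the terms omitted in \eqref{eq:cnl} are zero. Conversely, given a weight system, put $u(x)=\sum_kw^k_x$, $\alpha^k_x=w^k_x/u(x)$ and $X_k=\{x:w^k_x>0\}$. These data satisfy the definition, $q(x,A)>0$ because some $w^k_x$ is positive, and the same computation shows that \eqref{eq:ratio} is \eqref{eq:cnl}. Zero vectors correspond to empty nests and may be dropped.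
\end{proof}

Two consequences explain the shape of the problem. First, by Lemma~\ref{lem:basic}(c), $q(x,A)$ decreases and $G(A)$ increases with the menu, so every RU-CNL is regular; this is the first place where $\lambda\le1$ matters. Second, $q$ and $G$ are additive in the nests but $p$ is not. Pooling two weight systems with the same $\lambda$ gives
\[
\frac{q(x,A)+q'(x,A)}{G(A)+G'(A)}=\frac{G(A)}{G(A)+G'(A)}\,p(x,A)+\frac{G'(A)}{G(A)+G'(A)}\,p'(x,A),
\]
a mixture of $p$ and $p'$ whose weights change with $A$.

\section{One nest for each order}\label{sec:main}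

\subsection{The approximating family}\label{subsec:family}

A RUM is also a choice in two stages: an order is drawn with a probability that does not depend on the menu, and then its best element is chosen with certainty. To imitate this we use one nest per order and ask two things of the nest of $\succ$: its mass should be almost the same on all menus, and almost all of it should go to the $\succ$-best element. The first demand asks for nearly equal weights $w_x$, the second for very unequal powers $w_x^{1/\lambda}$.

Let $r_\succ(x)=|\{y:y\succ x\}|\in\{0,\dots,n-1\}$ be the rank of $x$ and try weights proportional to $\theta^{r_\succ(x)}$ with $0<\theta<1$. The powers are then proportional to $\varepsilon^{r_\succ(x)}$ with $\varepsilon=\theta^{1/\lambda}$. We need $\theta\to1$ and $\varepsilon\to0$. With $\theta=e^{-c}$ this means $c\to0$ and $c/\lambda\to\infty$, which forces $\lambda\to0$ and holds for $c=\sqrt\lambda$. So we fix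
\[
\theta=e^{-\sqrt\lambda},\qquad\varepsilon=e^{-1/\sqrt\lambda},\qquad\varepsilon^\lambda=\theta .
\]
Let $\Delta^\circ$ be the set of $\nu\in\Delta(\mathcal{L})$ with all entries positive. For $\nu\in\Delta^\circ$ let $F_\lambda(\nu)\in\mathrm{CNL}(\lambda)$ be given by the weight system $w^\succ_x=\nu(\succ)\theta^{r_\succ(x)}$, $\succ\,\in\mathcal{L}$. All weights are positive, so there are $n!$ nests, all equal to $X$. Put
\[
T_\succ(A)=\Big(\sum_{y\in A}\varepsilon^{r_\succ(y)}\Big)^{\lambda},\qquad c_\succ(x,A)=\frac{\varepsilon^{r_\succ(x)}}{\sum_{y\in A}\varepsilon^{r_\succ(y)}} .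
\]
By Lemma~\ref{lem:basic}(b), the nest of $\succ$ has mass $\nu(\succ)T_\succ(A)$ on $A$ and gives the share $c_\succ(x,A)$ of it to $x$. Hence
\begin{equation}\label{eq:F}
F_\lambda(\nu)(x,A)=\frac{\sum_\succ\nu(\succ)T_\succ(A)\,c_\succ(x,A)}{\sum_\succ\nu(\succ)T_\succ(A)},
\end{equation}
which is continuous in $\nu\in\Delta^\circ$. The model $F_\lambda(\mu)$ should be close to $L\mu$ but need not equal it. The idea is to use the entries of $\nu$ as free parameters and to move $\nu$ slightly away from $\mu$ so that the error cancels.

\subsection{A cyclic example}\label{subsec:example}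

Let $X=\{1,2,3\}$. For $a\in(0,1)$ let $p_a$ be the model invariant under the cycle $1\to2\to3\to1$ with
\[
p_a(x,X)=\tfrac13,\qquad p_a(1,\{1,2\})=p_a(2,\{2,3\})=p_a(3,\{3,1\})=a .
\]
For $\sigma\in[0,1]$ let $\nu_\sigma$ give probability $\sigma/3$ to each of the orders $123$, $231$, $312$ and $(1-\sigma)/3$ to each of $132$, $213$, $321$. Two orders of the first group and one of the second rank $1$ above $2$, so $L\nu_\sigma=p_a$ with $a=(1+\sigma)/3$. Thus $p_a$ is a full-support RUM for $\frac13<a<\frac23$; the model $p_{1/2}$ is a Luce rule, and $p_{2/3}$ is the model $p^\circ$ of Theorem~\ref{thm:class}.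

For $\sigma\in(0,1)$ the model $F_\lambda(\nu_\sigma)$ is invariant under the cycle, because both groups of orders are. So it equals $p_{a'}$ for $a'=F_\lambda(\nu_\sigma)(1,\{1,2\})$. On the menu $A=\{1,2\}$ the ranks of $1$ and $2$ give the following values.
\begin{center}
\begin{tabular}{c|cccccc}
$\succ$ & $123$ & $231$ & $312$ & $132$ & $213$ & $321$\\ \hline
$(r_\succ(1),r_\succ(2))$ & $(0,1)$ & $(2,0)$ & $(1,2)$ & $(0,2)$ & $(1,0)$ & $(2,1)$\\
$T_\succ(A)$ & $(1+\varepsilon)^\lambda$ & $(1+\varepsilon^2)^\lambda$ & $\theta(1+\varepsilon)^\lambda$ & $(1+\varepsilon^2)^\lambda$ & $(1+\varepsilon)^\lambda$ & $\theta(1+\varepsilon)^\lambda$\\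
$c_\succ(1,A)$ & $\frac{1}{1+\varepsilon}$ & $\frac{\varepsilon^2}{1+\varepsilon^2}$ & $\frac{1}{1+\varepsilon}$ & $\frac{1}{1+\varepsilon^2}$ & $\frac{\varepsilon}{1+\varepsilon}$ & $\frac{\varepsilon}{1+\varepsilon}$
\end{tabular}
\end{center}
Both errors are visible: the nests of $312$ and $321$, whose best element is missing from $A$, lose the factor $\theta$, and each nest leaks a share of order $\varepsilon$ or $\varepsilon^2$ to the worse alternative. The values of $T_\succ(A)$ add up to the same number $M=(1+\theta)(1+\varepsilon)^\lambda+(1+\varepsilon^2)^\lambda$ in both groups, so the denominator in \eqref{eq:F} is $M/3$ and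
\[
a'=\sigma a_++(1-\sigma)a_-,\qquad a_+=\frac{(1+\theta)(1+\varepsilon)^{\lambda-1}+\varepsilon^2(1+\varepsilon^2)^{\lambda-1}}{M},
\]
where $a_-=\big((1+\theta)\varepsilon(1+\varepsilon)^{\lambda-1}+(1+\varepsilon^2)^{\lambda-1}\big)/M=1-a_+$. As $\lambda\to0$ we have $\theta\to1$ and $\varepsilon\to0$, so $M\to3$, $a_+\to\frac23$ and $a_-\to\frac13$. Given $a\in(\frac13,\frac23)$, for all small $\lambda$ we have $a_-<a<a_+$, and $\sigma=(a-a_-)/(a_+-a_-)\in(0,1)$ gives $F_\lambda(\nu_\sigma)=p_a$ exactly. Full support is what leaves room to move $\sigma$ in both directions from its ideal value $3a-1$.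

Symmetry made this problem one-dimensional and affine. In general the denominators in \eqref{eq:F} depend on $\nu$ and there are many equations. What survives is that $F_\lambda$ is continuous and uniformly close to the linear map $L$, and this suffices.

\subsection{The uniform estimate}

\begin{lemma}\label{lem:estimate}
Let $\delta(\lambda)=n^\lambda e^{n\sqrt\lambda}-1+ne^{-1/\sqrt\lambda}$. For all $\lambda\in(0,1]$, $\nu\in\Delta^\circ$ and $x\in A\in\mathcal{A}$,
\[
\big|F_\lambda(\nu)(x,A)-(L\nu)(x,A)\big|\le\delta(\lambda).
\]
Moreover $\delta(\lambda)\to0$ as $\lambda\to0$.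
\end{lemma}

\begin{proof}
Fix $A$ and let $t=t_\succ$ be the $\succ$-best element of $A$.

\emph{Masses.} Keeping only the term of $t$ gives $T_\succ(A)\ge\theta^{r_\succ(t)}\ge e^{-n\sqrt\lambda}$, and bounding each term by $1$ gives $T_\succ(A)\le n^\lambda$. The denominator $G(A)=\sum_\succ\nu(\succ)T_\succ(A)$ is an average of these numbers and lies in the same interval. With $\eta=n^\lambda e^{n\sqrt\lambda}\ge1$ we get $T_\succ(A)/G(A)\in[\eta^{-1},\eta]$, and since $1-\eta^{-1}\le\eta-1$, also $|T_\succ(A)/G(A)-1|\le\eta-1$.

\emph{Shares.} Every other element of $A$ has rank at least $r_\succ(t)+1$, so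
\[
1\ge c_\succ(t,A)=\Big(\sum_{y\in A}\varepsilon^{r_\succ(y)-r_\succ(t)}\Big)^{-1}\ge\frac1{1+n\varepsilon}\ge1-n\varepsilon .
\]
For $x\ne t$ we have $0\le c_\succ(x,A)\le1-c_\succ(t,A)\le n\varepsilon$. So $|c_\succ(x,A)-\mathbf{1}[x=t_\succ]|\le n\varepsilon$ for all $x\in A$.

Since $(L\nu)(x,A)=\sum_\succ\nu(\succ)\mathbf{1}[x=t_\succ]$, formula \eqref{eq:F} gives
\[
F_\lambda(\nu)(x,A)-(L\nu)(x,A)=\sum_\succ\nu(\succ)\Big(\frac{T_\succ(A)}{G(A)}-1\Big)c_\succ(x,A)+\sum_\succ\nu(\succ)\big(c_\succ(x,A)-\mathbf{1}[x=t_\succ]\big).
\]
The first sum is at most $\eta-1$ in absolute value and the second at most $n\varepsilon$. Finally $\eta\to1$ and $\varepsilon\to0$ as $\lambda\to0$.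
\end{proof}

\subsection{From approximation to equality}\label{subsec:brouwer}

Brouwer's theorem states that a continuous map of a closed ball of a finite-dimensional Euclidean space into itself has a fixed point. We use it in the following form, which in dimension one is the intermediate value theorem, since the hypothesis gives $\Phi(-\rho)\le0\le\Phi(\rho)$.

\begin{lemma}\label{lem:brouwer}
Let $V$ be a finite-dimensional Euclidean space, $\rho>0$, and $B=\{h\in V:|h|\le\rho\}$. If $\Phi:B\to V$ is continuous and $|\Phi(h)-h|\le\rho$ for all $h\in B$, then $\Phi(h^*)=0$ for some $h^*\in B$.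
\end{lemma}

\begin{proof}
The map $h\mapsto h-\Phi(h)$ sends $B$ continuously into $B$, and its fixed points are the zeros of $\Phi$.
\end{proof}

To apply the lemma, the unknown and the error must live in the same space. The error $F_\lambda(\nu)-p$ is a difference of choice functions, while the unknown $\nu-\mu$ lies in $Z=\{z\in\mathbb{R}^{\mathcal{L}}:\sum_\succ z(\succ)=0\}$, and $L$ need not be injective on $Z$: for $n=4$ the space $Z$ has dimension $23$, whereas $L(Z)$ lies in the subspace of $\mathbb{R}^{32}$ given by the $15$ independent equations $\sum_{x\in A}h(x,A)=0$ and so has dimension at most $17$. We therefore parametrize the correction by its image under $L$.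

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $V=L(Z)\subseteq\mathbb{R}^d$. The difference of any two RUMs lies in $V$. Choose a linear map $R:V\to Z$ with $LR=\mathrm{id}_V$, by choosing preimages of the vectors of a basis. Since all entries of $\mu$ are positive, there is $\rho>0$ such that $\mu+Rh$ has positive entries whenever $h\in V$ and $|h|\le\rho$; its entries add up to $1$, so $\mu+Rh\in\Delta^\circ$. This is the only use of full support. Note that $L(\mu+Rh)=p+h$, so $p$ is a relatively interior point of $L(\Delta(\mathcal{L}))\subseteq p+V$.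

Choose $\bar\lambda\in(0,1]$ with $\sqrt d\,\delta(\lambda)\le\rho$ for all $\lambda\in(0,\bar\lambda)$, and fix such a $\lambda$. For $h\in V$ with $|h|\le\rho$ put
\[
\Phi(h)=F_\lambda(\mu+Rh)-p .
\]
The map $\Phi$ is continuous. It takes values in $V$ because $F_\lambda(\mu+Rh)$ is an RU-CNL and hence a RUM, by (F1) or by Proposition~\ref{prop:ru} below, whose proof does not depend on this section. By Lemma~\ref{lem:estimate}, applied to each of the $d$ coordinates with $\nu=\mu+Rh$,
\[
|\Phi(h)-h|=|F_\lambda(\mu+Rh)-L(\mu+Rh)|\le\sqrt d\,\delta(\lambda)\le\rho .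
\]
Here it is essential that $\delta(\lambda)$ does not depend on $\nu$. Lemma~\ref{lem:brouwer} gives $h^*$ with $p=F_\lambda(\mu+Rh^*)$, an element of $\mathrm{CNL}(\lambda)$ with $n!$ nests equal to $X$.
\end{proof}

\begin{remark}\label{rem:quant}
The map $R$ depends only on $n$. Let $n\ge2$, so that $R\ne0$, and let $\|R\|$ be its operator norm from the Euclidean norm to the maximum norm. If $\mu(\succ)\ge m>0$ for all $\succ$, then $\rho=m/(2\|R\|)$ is admissible, since the entries of $Rh$ are then at most $m/2$ in absolute value. So $\bar\lambda$ can be bounded below in terms of $n$ and $m$ only.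
\end{remark}

\section{Full support and Block--Marschak sums}\label{sec:class}

Theorem~\ref{thm:main} is the implication (b)$\Rightarrow$(a) of Theorem~\ref{thm:class}. We prove (a)$\Rightarrow$(b), then (b)$\Leftrightarrow$(c), and then treat $p^\circ$.

\subsection{Random utilities behind a cross-nested logit}

For $\beta\in(0,1)$ there is a random variable $Z>0$, called \emph{positive $\beta$-stable}, with
\begin{equation}\label{eq:stable}
\mathbb{E}\,e^{-sZ}=e^{-s^\beta}\quad(s\ge0),\qquad\mathbb{E}\big[Ze^{-sZ}\big]=\beta s^{\beta-1}e^{-s^\beta}\quad(s>0).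
\end{equation}
For existence and the first identity see \cite[XIII.6]{Feller}. The second follows by differentiating under the expectation, which is allowed because $ze^{-sz}$ is bounded on $\{z>0,\ s\ge s_0\}$ for each $s_0>0$. For $\beta=1$ the constant $Z\equiv1$ satisfies \eqref{eq:stable}.

We want random utilities $U_x$ whose maximizer on $A$ has the law \eqref{eq:ratio}. The masses $g_\lambda(w^k)(A)$ are $\lambda$th powers of sums over $A$. Sums over $A$ arise in an exponent when distribution functions of independent utilities are multiplied, and \eqref{eq:stable} raises an exponent to the power $\lambda$. This suggests one stable factor per nest, shared by all alternatives in it.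

\begin{proposition}\label{prop:ru}
Every RU-CNL is a RUM with full support.
\end{proposition}

\begin{proof}
Let $p=q/G$ come from a weight system $w^1,\dots,w^K$ and $\lambda\in(0,1]$. Let $Z_1,\dots,Z_K$ satisfy \eqref{eq:stable} with $\beta=\lambda$, let $\xi_{kx}$ be standard exponential variables, $\mathbb{P}(\xi_{kx}\ge s)=e^{-s}$, and let all these variables be independent. Put
\[
U_x=\max_{k:\,w^k_x>0}w^k_x\,(Z_k/\xi_{kx})^{\lambda}.
\]
For $v>0$ the event $w^k_x(Z_k/\xi_{kx})^\lambda\le v$ is the event $\xi_{kx}\ge Z_k(w^k_x)^{1/\lambda}v^{-1/\lambda}$. So, conditionally on $Z=(Z_k)_k$, the $U_x$ are independent with distribution functions and densities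
\[
H_x(v)=\exp\big(-a_xv^{-1/\lambda}\big),\qquad h_x(v)=\tfrac1\lambda\,a_xv^{-1/\lambda-1}H_x(v),\qquad a_x=\sum_kZ_k(w^k_x)^{1/\lambda}>0 .
\]
The densities are strictly positive on $(0,\infty)$. Hence ties have probability $0$, and $(U_x)_{x\in X}$ induces a random strict order; let $\mu$ be its law. Each order $(x_1,\dots,x_n)$ has positive probability, because given any value of $Z$ the event that $U_{x_i}\in(n-i,n-i+1)$ for all $i$ has positive probability.

It remains to show $L\mu=p$. Fix $x\in A$, let $S_k=\sum_{y\in A}(w^k_y)^{1/\lambda}$ and $s_k=S_kv^{-1/\lambda}$. Then $\prod_{y\in A}H_y(v)=\prod_le^{-Z_ls_l}$, and by Tonelli's theorem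
\[
(L\mu)(x,A)=\int_0^\infty\mathbb{E}\Big[h_x(v)\prod_{y\in A\setminus\{x\}}H_y(v)\Big]dv
=\int_0^\infty\sum_{k:\,w^k_x>0}\tfrac1\lambda(w^k_x)^{1/\lambda}v^{-1/\lambda-1}\,\mathbb{E}\Big[Z_k\prod_le^{-Z_ls_l}\Big]dv .
\]
For $k$ with $w^k_x>0$ we have $s_k>0$, and independence with \eqref{eq:stable} gives $\mathbb{E}[Z_k\prod_le^{-Z_ls_l}]=\lambda s_k^{\lambda-1}e^{-\sum_ls_l^\lambda}$. Now $s_k^{\lambda-1}=S_k^{\lambda-1}v^{1/\lambda-1}$ and $\sum_ls_l^\lambda=G(A)/v$, so
\[
(L\mu)(x,A)=\int_0^\infty q(x,A)\,v^{-2}e^{-G(A)/v}\,dv=\frac{q(x,A)}{G(A)},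
\]
by the substitution $v\mapsto1/v$.
\end{proof}

\begin{remark}
The hypothesis $\lambda\le1$ enters through \eqref{eq:stable}. For $\beta>1$ no such $Z$ exists: $s\mapsto\log\mathbb{E}\,e^{-sZ}$ is convex by H\"older's inequality, while $-s^\beta$ is strictly concave. By (F2) the conclusion fails without the hypothesis, since a choice function that violates regularity is still an unrestricted cross-nested logit.
\end{remark}

\subsection{Block--Marschak sums as a flow}

We use M\"obius inversion on subsets: for fixed $x$ and functions $f,e$ on the menus containing $x$,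
\begin{equation}\label{eq:mobius}
f(A)=\sum_{B\supseteq A}e(B)\ \text{ for all }A\iff e(A)=\sum_{B\supseteq A}(-1)^{|B\setminus A|}f(B)\ \text{ for all }A .
\end{equation}

\begin{proof}[Proof of (b)$\Rightarrow$(c)]
Let $p=L\mu$ with $\mu\in\Delta^\circ$. For $x\in B$ let $e(B)$ be the $\mu$-probability that the set of alternatives ranked at or below $x$ is exactly $B$. Since $x$ is best in $A$ if and only if this set contains $A$, we have $p(x,A)=\sum_{B\supseteq A}e(B)$, and \eqref{eq:mobius} gives
\[
b(x,A)=e(A)=\mu\big(\{\succ:\ y\succ x\text{ for all }y\notin A,\ x\succ z\text{ for all }z\in A\setminus\{x\}\}\big).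
\]
The set on the right contains at least one order, so $b(x,A)>0$.
\end{proof}

For $X=\{1,2,3\}$, for instance, $b(3,X)=p(3,X)$ is the probability that $3$ is first, and $b(3,\{2,3\})=p(3,\{2,3\})-p(3,X)$ is the probability of the order $132$.

The formula for $b$ suggests how to reverse the argument. Remove the alternatives from $X$ one at a time, best first. Then $b(x,A)$ is the probability that the remaining set equals $A$ at some time and that $x$ is removed from it. To build $\mu$ from $p$ we run such a removal process with transition probabilities given by $b$. This is consistent only if the probability of entering $A$ equals the probability of leaving it, and that conservation law holds for every choice function. The argument follows Falmagne.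

\begin{proof}[Proof of (c)$\Rightarrow$(b)]
Put $\pi(A)=\sum_{x\in A}b(x,A)>0$. Then $\pi(X)=\sum_xp(x,X)=1$. We claim that for every menu $A\ne X$
\begin{equation}\label{eq:flow}
\sum_{y\notin A}b(y,A\cup\{y\})=\pi(A).
\end{equation}
A pair $(y,B)$ with $y\notin A$ and $B\supseteq A\cup\{y\}$ is the same as a set $B\supseteq A$ with an element $y\in B\setminus A$, and $|B\setminus(A\cup\{y\})|=|B\setminus A|-1$. Hence the left side of \eqref{eq:flow} equals
\[
-\sum_{B\supseteq A}(-1)^{|B\setminus A|}\sum_{y\in B\setminus A}p(y,B)=-\sum_{B\supseteq A}(-1)^{|B\setminus A|}\Big(1-\sum_{x\in A}p(x,B)\Big)=\sum_{x\in A}b(x,A),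
\]
where the last step uses $\sum_{B\supseteq A}(-1)^{|B\setminus A|}=(1-1)^{|X\setminus A|}=0$.

Start a Markov chain at $X$; from a state $A\neq\emptyset$ move to $A\setminus\{x\}$ with probability $b(x,A)/\pi(A)$. We show by downward induction on $|A|$ that the chain visits $A$ with probability $\pi(A)$. This holds for $A=X$. A state $A\ne X$ is entered from exactly one of the states $A\cup\{y\}$, $y\notin A$, and by induction the step from $A\cup\{y\}$ to $A$ is taken with probability $\pi(A\cup\{y\})\cdot b(y,A\cup\{y\})/\pi(A\cup\{y\})$. The sum over $y$ is $\pi(A)$ by \eqref{eq:flow}. Consequently $x$ is removed from state $B$ with probability $b(x,B)$.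

Let $\mu$ be the law of the removal order, the first removed being best. All transition probabilities are positive by (c), so $\mu\in\Delta^\circ$. The alternative $x$ is best in $A$ if and only if it is removed from a state $B\supseteq A$, so $(L\mu)(x,A)=\sum_{B\supseteq A}b(x,B)=p(x,A)$ by \eqref{eq:mobius}.
\end{proof}

\subsection{A positive model without full support}

A RUM may have many representing distributions, but some probabilities are common to all of them. If $p=L\mu$ and $i,j,k$ are distinct, then $i$ beats $k$ without being best in $\{i,j,k\}$ exactly when $j\succ i\succ k$, so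
\begin{equation}\label{eq:triple}
p(i,\{i,k\})-p(i,\{i,j,k\})=\mu(\{\succ:\ j\succ i\succ k\}).
\end{equation}

\begin{proof}[End of the proof of Theorem~\ref{thm:class}]
Every $x$ is first in one rotation, so $p^\circ(x,A)\ge1/n>0$ and $p^\circ$ is a RUM. Restricted to $\{1,2,3\}$, the rotation starting at $2$ gives $231$, the one starting at $3$ gives $312$, and all others give $123$. So $\mu^\circ(1\succ3\succ2)=0$, and \eqref{eq:triple} gives $p^\circ(3,\{2,3\})=p^\circ(3,\{1,2,3\})$. By \eqref{eq:triple} again, every $\mu$ with $L\mu=p^\circ$ has $\mu(1\succ3\succ2)=0$, so $p^\circ$ does not have full support. By Proposition~\ref{prop:ru} it is not an RU-CNL.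
\end{proof}

\section{The admissible parameters}\label{sec:lambda}

The proof of Theorem~\ref{thm:lambda} rests on two properties of the classes $\mathrm{CNL}(\lambda)$: they grow as $\lambda$ decreases, and they are closed under limits as long as $\lambda$ stays away from $0$. Both are awkward to see for the ratio $p=q/G$ with an unbounded number of nests. The numerator $q$, however, is additive in the nests and ranges over a convex cone, where the tools of convexity apply.

\subsection{The cone of numerators}

Let $\Delta(X)=\{w\in\mathbb{R}^X_+:\sum_xw_x=1\}$, and let $C_\lambda\subseteq\mathbb{R}^d$ be the set of finite sums $\sum_kt_k\phi_\lambda(w^k)$ with $t_k\ge0$ and $w^k\in\Delta(X)$. It is a convex cone, and by Lemma~\ref{lem:basic}(b) it contains $\phi_\lambda(w)$ for every $w\in\mathbb{R}^X_+$. Carath\'eodory's theorem for cones says that every element of the convex cone generated by a subset of $\mathbb{R}^d$ is a nonnegative combination of at most $d$ elements of the subset. So each $q\in C_\lambda$ is a sum as above with exactly $d$ terms, some $t_k$ possibly zero. For $G:\mathcal{A}\to\mathbb{R}$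 let $pG$ denote the vector with entries $p(x,A)G(A)$.

\begin{lemma}\label{lem:cone}
A stochastic choice function $p$ lies in $\mathrm{CNL}(\lambda)$ if and only if $pG\in C_\lambda$ for some $G:\mathcal{A}\to(0,\infty)$. In that case one may take $G(X)=1$, and $p$ has a representation with at most $d=n2^{n-1}$ nests.
\end{lemma}

\begin{proof}
If $p\in\mathrm{CNL}(\lambda)$, then \eqref{eq:ratio} gives $pG=\sum_k\phi_\lambda(w^k)\in C_\lambda$ with $G>0$. Conversely let $q=pG=\sum_{k\le d}t_k\phi_\lambda(w^k)=\sum_{k\le d}\phi_\lambda(t_kw^k)$. By Lemma~\ref{lem:basic}(a), $\sum_kt_kw^k_x=q(x,\{x\})=G(\{x\})>0$, so $(t_kw^k)_k$ is a weight system, and $\sum_kg_\lambda(t_kw^k)(A)=\sum_{x\in A}q(x,A)=G(A)$. Thus \eqref{eq:ratio} holds with at most $d$ nests. Dividing $G$ by $G(X)$ keeps $pG$ in the cone.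
\end{proof}

\begin{lemma}\label{lem:compact}
Let $\lambda_m\to\lambda$ in $(0,1]$ and $q_m\in C_{\lambda_m}$ with $\sum_{x}q_m(x,X)\le M$ for all $m$. Then a subsequence of $(q_m)$ converges to an element of $C_\lambda$. In particular each $C_\lambda$ is closed.
\end{lemma}

\begin{proof}
Write $q_m=\sum_{k\le d}t^m_k\phi_{\lambda_m}(w^{k,m})$. For $w\in\Delta(X)$, Lemma~\ref{lem:basic}(a),(d) gives $\sum_x\phi_{\lambda_m}(w)(x,X)\ge\max_xw_x\ge1/n$. Hence $M\ge\sum_kt^m_k/n$ and $t^m_k\le nM$. Along a subsequence $t^m_k\to t_k$ and $w^{k,m}\to w^k\in\Delta(X)$ for each $k\le d$, and Lemma~\ref{lem:basic}(e) gives $q_m\to\sum_kt_k\phi_\lambda(w^k)\in C_\lambda$. The last claim is the case $\lambda_m=\lambda$ of a convergent sequence.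
\end{proof}

\begin{lemma}[Closedness]\label{lem:closed}
Let $p_m\in\mathrm{CNL}(\lambda_m)$ with $\lambda_m\to\lambda$ in $(0,1]$, and let $p_m\to p$, where $p$ is a stochastic choice function. Then $p\in\mathrm{CNL}(\lambda)$.
\end{lemma}

\begin{proof}
Take $q_m=p_mG_m\in C_{\lambda_m}$ with $G_m(X)=1$. By Lemma~\ref{lem:compact} with $M=1$, along a subsequence $q_m\to q\in C_\lambda$. Then $G_m(A)=\sum_{x\in A}q_m(x,A)$ converges to some $G(A)\ge0$, and $q=pG$. The danger is that $G(A)=0$, in which case $q$ would carry no information about $p(\cdot,A)$. But for $x\in A$, Lemma~\ref{lem:basic}(c) gives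
\[
G_m(A)\ge q_m(x,A)\ge q_m(x,X)=p_m(x,X)\to p(x,X)>0 .
\]
So $G>0$, and Lemma~\ref{lem:cone} applies.
\end{proof}

The limit $\lambda=0$ is excluded for good reason: by Lemma~\ref{lem:estimate}, $F_\lambda(\nu)\to p^\circ$ as $\lambda\to0$ and $\nu\to\mu^\circ$ in $\Delta^\circ$, and $p^\circ$ lies in no class $\mathrm{CNL}(\lambda)$ with $\lambda\le1$.

\subsection{Decreasing the parameter}

To show $C_\lambda\subseteq C_{\lambda'}$ for $\lambda'<\lambda$ we must write a single nest with parameter $\lambda$ as a combination of nests with parameter $\lambda'$. We multiply the weights of the nest by independent random factors and average. By \eqref{eq:stable} a $\beta$-stable factor turns $w_y^{1/\lambda'}$ into $w_y^{\beta/\lambda'}$, which dictates $\beta=\lambda'/\lambda$.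

\begin{lemma}[Monotonicity]\label{lem:mono}
If $0<\lambda'<\lambda\le1$, then $C_\lambda\subseteq C_{\lambda'}$ and $\mathrm{CNL}(\lambda)\subseteq\mathrm{CNL}(\lambda')$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cone} it suffices to show $\phi_\lambda(w)\in C_{\lambda'}$ for $w\in\Delta(X)$.

\emph{Case $\lambda=1$.} Here $\phi_1(w)(x,A)=w_x$. For the unit vector $e_y$ we have $\phi_{\lambda'}(e_y)(x,A)=\mathbf{1}[x=y]$, so $\phi_1(w)=\sum_yw_y\phi_{\lambda'}(e_y)\in C_{\lambda'}$.

\emph{Case $\lambda<1$.} Put $\beta=\lambda'/\lambda$, so that $\lambda'<\beta<1$. Let $Z_y$, $y\in X$, be independent positive $\beta$-stable variables, and put $W_y=w_yZ_y^{\lambda'}$ and $a_y=w_y^{1/\lambda'}$. Then $W_y^{1/\lambda'}=a_yZ_y$ and $a_y^\beta=w_y^{1/\lambda}$. We claim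
\begin{equation}\label{eq:average}
\mathbb{E}\,\phi_{\lambda'}(W)=\frac{\Gamma(1-\lambda)}{\Gamma(1-\lambda')}\,\phi_\lambda(w).
\end{equation}
Fix $x\in A$. If $w_x=0$ both entries vanish, so let $w_x>0$ and $S=\sum_{y\in A}a_y^\beta=\sum_{y\in A}w_y^{1/\lambda}>0$. To bring the negative power of a sum within reach of \eqref{eq:stable}, we write it as a mixture of exponentials: $s^{\lambda'-1}=\Gamma(1-\lambda')^{-1}\int_0^\infty t^{-\lambda'}e^{-ts}\,dt$ for $s>0$. By Tonelli's theorem, independence and \eqref{eq:stable},
\begin{align*}
\mathbb{E}\,\phi_{\lambda'}(W)(x,A)&=\mathbb{E}\Big[a_xZ_x\Big(\sum_{y\in A}a_yZ_y\Big)^{\lambda'-1}\Big]\\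
&=\frac1{\Gamma(1-\lambda')}\int_0^\infty t^{-\lambda'}\,a_x\,\mathbb{E}\big[Z_xe^{-ta_xZ_x}\big]\prod_{y\in A\setminus\{x\}}\mathbb{E}\,e^{-ta_yZ_y}\,dt\\
&=\frac{\beta a_x^{\beta}}{\Gamma(1-\lambda')}\int_0^\infty t^{\beta-\lambda'-1}e^{-t^\beta S}\,dt .
\end{align*}
The substitution $\tau=t^\beta S$, with $dt/t=d\tau/(\beta\tau)$, turns the integral into $\beta^{-1}S^{\lambda'/\beta-1}\Gamma(1-\lambda'/\beta)$, and $\lambda'/\beta=\lambda$. So the expectation is $\Gamma(1-\lambda)\Gamma(1-\lambda')^{-1}w_x^{1/\lambda}S^{\lambda-1}$, which proves \eqref{eq:average}. The integral converges at $0$ because $\beta>\lambda'$, that is, $\lambda<1$; this is why the case $\lambda=1$ was treated apart.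

The random vector $\phi_{\lambda'}(W)$ takes values in $C_{\lambda'}$ and is integrable by \eqref{eq:average}. The expectation of an integrable random vector $Y$ with values in a closed convex set $C$ lies in $C$: otherwise some linear functional $\ell$ has $\ell(\mathbb{E}Y)>\sup_C\ell\ge\mathbb{E}\,\ell(Y)$, which is absurd. As $C_{\lambda'}$ is closed by Lemma~\ref{lem:compact} and is a cone, \eqref{eq:average} gives $\phi_\lambda(w)\in C_{\lambda'}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lambda}]
(i) The set $\Lambda(p)$ is nonempty by Theorem~\ref{thm:main} and closed downward by Lemma~\ref{lem:mono}. Lemma~\ref{lem:closed} with $p_m=p$ shows that it contains its supremum $\lambda^*(p)$. The bound on the number of nests is in Lemma~\ref{lem:cone}.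

(ii) Upper semicontinuity means that each set $\{p:\lambda^*(p)\ge c\}$ is closed among full-support RUMs; only $c\in(0,1]$ needs proof. Let $p_m\to p$ be full-support RUMs with $\lambda^*(p_m)\ge c$. Then $p_m\in\mathrm{CNL}(c)$ by (i), so $p\in\mathrm{CNL}(c)$ by Lemma~\ref{lem:closed}, and $\lambda^*(p)\ge c$. By (i), $\lambda^*(p)=1$ if and only if $p\in\mathrm{CNL}(1)$, the set of Luce rules.

(iii) Let $n\ge3$, let $\upsilon$ be the uniform distribution on $\mathcal{L}$, and put $p_m=L\big((1-\frac1m)\mu^\circ+\frac1m\upsilon\big)$. These are full-support RUMs with $p_m\to p^\circ$. If $\lambda^*(p_m)\ge c>0$ for infinitely many $m$, then $p_m\in\mathrm{CNL}(c)$ for these $m$, so $p^\circ\in\mathrm{CNL}(c)$ by Lemma~\ref{lem:closed}, contradicting Theorem~\ref{thm:class}. Hence $\lambda^*(p_m)\to0$. For $n\le2$ every stochastic choice function is a Luce rule, and (ii) applies.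
\end{proof}

For $n=3$ the models $p_m$ in (iii) are the cyclic models $p_a$ of Section~\ref{subsec:example} with $a=\frac23-\frac1{6m}$: along this sequence $\lambda^*$ starts at $1$, for the Luce rule $p_{1/2}$, and tends to $0$.

\section{Repeated nests are essential}\label{sec:distinct}

Theorem~\ref{thm:main} uses the nest $X$ many times, with different weights. The next result shows that this cannot be avoided in general, and that the reading of Definition~\ref{def:cnl} as a list with repetitions is the one consistent with (F3).

\begin{proposition}\label{prop:distinct}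
Let $n\ge4$, $X=\{1,\dots,n\}$, and let $p^\bullet=L\mu^\bullet$, where $\mu^\bullet$ is uniform on the $n$ orders
\[
(i,i+1,\dots,n-1,1,\dots,i-1,n)\quad(i=1,\dots,n-1),\qquad(n,1,2,\dots,n-1).
\]
Then $p^\bullet$ is not a limit of cross-nested logits with parameters in $(0,1]$ and pairwise distinct nests. Hence, if nests are required to be pairwise distinct, the density statement \emph{(F3)} fails, and every full-support RUM close enough to $p^\bullet$ fails to have a representation with $\lambda\in(0,1]$.
\end{proposition}

The model $p^\bullet$ satisfies many regularity inequalities with equality, and such equalities pass to each single nest. The alternative $n$ acts as a probe: its choice probability is the same on all menus with at least two elements, and this eliminates every nest that omits one of $1,\dots,n-1$. Only two sets remain. The cyclic pattern on $\{1,2,3\}$ then forces each of them to serve at most one of the alternatives $1,2,3$, while all three are chosen with positive probability. The assumption $n\ge4$ keeps the probe outside $\{1,2,3\}$.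

\begin{proof}
Every alternative is first in exactly one of the $n$ orders, so $p^\bullet(x,X)=1/n$ and $p^\bullet>0$; thus $p^\bullet$ is a RUM. Suppose $p_m\to p^\bullet$, where $p_m=q/G$ has parameter $\lambda=\lambda_m\in(0,1]$ and pairwise distinct nests. Index the nests by the nonempty sets $E\subseteq X$: the vector $w^E$ has support $E$ if $E$ is a nest of $p_m$, and $w^E=0$ otherwise. Write $g_E=g_\lambda(w^E)$ and $q_E=\phi_\lambda(w^E)$, so $G=\sum_Eg_E$ and $q=\sum_Eq_E$. All these objects depend on $m$, which we suppress; limits and $o(1)$ refer to $m\to\infty$. Scale the weights so that $G(X)=1$. By Lemma~\ref{lem:basic}, $0\le q_E(x,A)\le g_E(A)\le G(A)\le1$.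

\emph{Step 0: equalities pass to nests.} We claim: if $x\in A\subseteq B$ and $p^\bullet(x,A)=p^\bullet(x,B)$, then for every $E$
\begin{equation}\label{eq:star}
g_E(B)-g_E(A)\to0,\qquad q_E(x,A)-q_E(x,B)\to0 .
\end{equation}
By Lemma~\ref{lem:basic}(c), $p_m(x,B)=q(x,B)/G(B)\le q(x,A)/G(B)=p_m(x,A)\,G(A)/G(B)$, so
\[
1\ge\frac{G(A)}{G(B)}\ge\frac{p_m(x,B)}{p_m(x,A)}\to1 .
\]
As $G(B)\le1$, this gives $G(B)-G(A)\to0$, and then
\[
q(x,A)-q(x,B)=\big(p_m(x,A)-p_m(x,B)\big)G(A)-p_m(x,B)\big(G(B)-G(A)\big)\to0 .
\]
Both differences are sums over $E$ of the terms in \eqref{eq:star}, which are nonnegative by Lemma~\ref{lem:basic}(c). So each term tends to $0$.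

\emph{Step 1: if $j\notin E$ for some $j\le n-1$, then $q_E(i,X)\to0$ for all $i\le n-1$.} The alternative $n$ is last in $n-1$ of the orders and first in one, so $p^\bullet(n,\{j,n\})=1/n=p^\bullet(n,X)$. Since $w^E_j=0$, we have $g_E(\{j,n\})=q_E(n,\{j,n\})=w^E_n$. By \eqref{eq:star} with $x=n$, $A=\{j,n\}$, $B=X$, both $g_E(X)-w^E_n$ and $q_E(n,X)-w^E_n$ tend to $0$. Hence $\sum_{i\le n-1}q_E(i,X)=g_E(X)-q_E(n,X)\to0$.

\emph{Step 2: if $E=X$ or $E=X\setminus\{n\}$, then $q_E(i,X)\,q_E(j,X)\to0$ for distinct $i,j\in Y=\{1,2,3\}$.} For those $m$ with $w^E=0$ the product is zero, so consider the $m$ with $w^E\ne0$. Since $n\ge4$, we have $Y\subseteq E$. Put $s=g_E(Y)\in(0,1]$ and $r_i=(w^E_i)^{1/\lambda}/\sum_{y\in Y}(w^E_y)^{1/\lambda}>0$ for $i\in Y$, so that $r_1+r_2+r_3=1$ and $q_E(i,Y)=sr_i$. Restricted to $Y$, the orders in the support of $\mu^\bullet$ give only $123$, $231$, $312$. Let $(i,j,k)$ be one of $(1,2,3)$, $(2,3,1)$, $(3,1,2)$. The pattern $j\succ i\succ k$ is $213$, $321$, $132$ respectively and has probability $0$, so $p^\bullet(i,\{i,k\})=p^\bullet(i,Y)$ by \eqref{eq:triple}.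 By \eqref{eq:star}, $g_E(\{i,k\})=s+o(1)$ and
\[
o(1)=q_E(i,\{i,k\})-q_E(i,Y)=\frac{r_i}{r_i+r_k}\,g_E(\{i,k\})-sr_i=\frac{s\,r_i(1-r_i-r_k)}{r_i+r_k}+o(1)=\frac{s\,r_ir_j}{r_i+r_k}+o(1).
\]
As $r_i+r_k\le1$, we get $s\,r_ir_j\to0$. The pairs $(i,j)=(1,2),(2,3),(3,1)$ cover all pairs in $Y$. Finally, Lemma~\ref{lem:basic}(c) gives $q_E(i,X)\,q_E(j,X)\le q_E(i,Y)\,q_E(j,Y)=s\cdot s\,r_ir_j\to0$.

\emph{Conclusion.} Every nonempty $E$ falls under Step~1 or Step~2. Pass to a subsequence along which all the numbers $q_E(i,X)\in[0,1]$ converge. For each of the two sets of Step~2, at most one $i\in Y$ has a nonzero limit, and for all other $E$ the limits vanish for all $i\in Y$. Since $|Y|=3$, some $i\in Y$ has $p_m(i,X)=\sum_Eq_E(i,X)\to0$, contradicting $p^\bullet(i,X)=1/n$.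

So some neighborhood of the RUM $p^\bullet$ contains no cross-nested logit with parameter in $(0,1]$ and pairwise distinct nests. This gives the last two claims; the neighborhood does contain full-support RUMs, namely $L\big((1-t)\mu^\bullet+t\upsilon\big)$ for small $t>0$, with $\upsilon$ uniform on $\mathcal{L}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Feller}
Feller, \emph{An Introduction to Probability Theory and Its Applications}, Vol.~II.

\bibitem{FMB}
Fosgerau, McFadden and Bierlaire, 2013.

\bibitem{KT}
Matthew Kovach and Gerelt Tserenjigmid, \emph{Behavioral Foundations of Nested Stochastic Choice and Nested Logit}, arXiv:2112.07155 (2021).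

\end{thebibliography}
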